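# A generic exact divergence-free field on a closed 3-manifold has no $C^1$ first integral

## 1. A twist inserted into a thick torus

Start with a small computation. On $T^2\times[-1,1]$, with coordinates $x,y\in\mathbb R/\mathbb Z$ and $z\in[-1,1]$ and volume form $\mu=dx\wedge dy\wedge dz$, take
$$X=\rho\,\partial_x+\partial_y ,\qquad \rho \text{ irrational}.$$
The function $z$ is constant along orbits, each torus $z=\text{const}$ is filled with lines of irrational slope, and there is no periodic orbit.

Choose a smooth function $G(z)$ with compact support in $(-\frac12,\frac12)$ and $G=1$ near $z=0$. Define a field $Z$ by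
$$i_Z\mu=d(G\,dy)=G'(z)\,dz\wedge dy .$$
Since $i_{\partial_x}\mu=dy\wedge dz$, this gives $Z=-G'(z)\,\partial_x$, and
$$Y_\epsilon:=X+\epsilon Z=(\rho-\epsilon G'(z))\,\partial_x+\partial_y .$$
On the annulus $A=\{y=0,\ -1\le z\le 0\}$ the first return map of $Y_\epsilon$ is $(x,z)\mapsto(x+\rho-\epsilon G'(z),z)$. The average advance in $x$ over $A$ is
$$\int_{-1}^0(\rho-\epsilon G'(z))\,dz=\rho-\epsilon\,(G(0)-G(-1))=\rho-\epsilon .$$
For $z\le-\frac12$ the advance is still $\rho$. So for every $\epsilon\ne0$ the continuous function $z\mapsto\rho-\epsilon G'(z)$ is not constant on $[-1,0]$. Hence it takes a rational value, and $Y_\epsilon$ has a periodic orbit.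

Two features matter. The form $i_Z\mu$ is exact. And the change of the mean advance depends only on the boundary values of $G$, namely $0$ on the torus $z=-1$ and $1$ on the torus $z=0$.

Here is what the construction is for. We shall take a field $X$, generic in a suitable sense, and suppose that it has a $C^1$ function constant along its orbits and not locally constant. We shall find a thick torus made of level surfaces of that function, insert a twist of this kind, and so produce periodic orbits for arbitrarily small perturbations of $X$. The generic set is built so that exactly this cannot happen.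

## 2. Exact fields, first integrals, and the two theorems

Let $M$ be a compact connected 3-manifold without boundary with a volume form $\mu$; both are $C^\infty$. Throughout, $k$ is a positive integer or $k=\infty$, with $\infty-1=\infty$.

**Definition (exact field).** $\mathfrak X^k=\mathfrak X^k_{\rm ex}$ is the space of $C^k$ vector fields $X$ on $M$ such that the 2-form $i_X\mu$ is exact, with the $C^k$ topology.

On $T^3$ with $\mu=dx\wedge dy\wedge dz$ the field $\partial_x$ is divergence-free but not exact: $i_{\partial_x}\mu=dy\wedge dz$ has nonzero integral over a torus $x=\text{const}$. The field $\sin z\,\partial_x+\cos z\,\partial_y$ is exact, because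
$$d(\sin z\,dx+\cos z\,dy)=\cos z\,dz\wedge dx+\sin z\,dy\wedge dz .$$
Exactness means that $i_X\mu$ is closed with zero periods. These conditions are closed in the $C^k$ topology, so $\mathfrak X^k$ is a closed subspace of a complete metrizable space and is a Baire space. A set is *residual* if it contains a countable intersection of open dense sets; in a Baire space it is then dense.

**Definition (first integral).** A first integral of class $C^m$ of $X$ is a non-constant $f\in C^m(M)$ that is constant along every integral curve of $X$. For $m\ge1$ the last condition is $df(X)=0$.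

The problem is posed in Alberto Enciso, Daniel Peralta-Salas, Francisco Torres de Lizaur, "Helicity is the only integral invariant of volume-preserving transformations", arXiv:1602.04745 (2016), which says that it is open to the authors' knowledge. It asks, for each $k$ with $1<k\le\infty$, whether there is a residual subset of $\mathfrak X^k_{\rm ex}$ whose elements admit no $C^{k-1}$ first integral.

For $k=1$, Bessa's theorem states that a $C^1$-generic field in $\mathfrak X^1_{\rm ex}$ is topologically transitive, so it has no nontrivial continuous first integral. One might hope to copy this: prove transitivity generically and be done. For integers $k>3$ this road is closed. The KAM theorem implies that there is no residual subset of $\mathfrak X^k_{\rm ex}$ made of transitive fields. Integrals must be excluded without transitivity. The answer is yes for every $1<k\le\infty$, in the following form.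

**Theorem 1.** For every $1\le k\le\infty$ there is a residual set $\mathcal R^k\subset\mathfrak X^k$ such that no $X\in\mathcal R^k$ has a (non-constant) $C^1$ first integral. In particular, for $1<k\le\infty$ no $X\in\mathcal R^k$ has a $C^{k-1}$ first integral.

**Theorem 2.** Let $X\in\mathcal R^k$. Let $f:M\to\mathbb R$ be Lipschitz and constant along the orbits of $X$, and let $f$ be $C^1$ on an open set $U$. Then $df=0$ on $U$.

Theorem 2 with $U=M$ gives Theorem 1: a $C^1$ function on the compact $M$ is Lipschitz, and a function with $df=0$ on the connected $M$ is constant. So we prove Theorem 2.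

**Conventions.** $\phi_t$ is the flow of $X$; it preserves $\mu$, and $(t,x)\mapsto\phi_t(x)$ is $C^1$. We fix a smooth Riemannian metric with volume form $\mu$. A periodic orbit is always non-constant.

**Definition (nondegenerate).** A periodic orbit is nondegenerate if $1$ is not an eigenvalue of the derivative of its Poincaré map. A zero $p$ of $X$ is nondegenerate if $DX(p)$ is invertible.

Two exact fields on $T^3=(\mathbb R/2\pi\mathbb Z)^3$, both with integral $\sin z$, show what to expect.

For $X=\sin z\,\partial_x+\cos z\,\partial_y$, the torus $z=0$ consists of periodic orbits. Near it, the return map to $y=0$ is $(x,z)\mapsto(x+2\pi\tan z,z)$, with derivative $\begin{pmatrix}1&2\pi\\0&1\end{pmatrix}$ at $z=0$. The eigenvalue $1$ appears: these periodic orbits are degenerate.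

For $X=h'(z)(\rho\,\partial_x+\partial_y)$ with $h$ a $2\pi$-periodic function and $\rho$ irrational, $i_X\mu=d(h\,dx-\rho h\,dy)$ is exact. There are no periodic orbits at all. But near a value of $z$ with $h'\neq0$, a twist as in Section 1 gives $Y_\epsilon=(\rho h'-\epsilon G')\partial_x+h'\partial_y$, whose slope $\rho-\epsilon G'/h'$ takes rational values for every $\epsilon\ne0$.

So the integral forbids nondegenerate periodic orbits, while perturbation seems to create periodic orbits. We first make the periodic orbits nondegenerate and define the generic set.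

## 3. Nondegenerate zeros, nondegenerate periodic orbits, and the set $\mathcal R^k$

**Lemma 1.** The set $\mathcal O$ of $X\in\mathfrak X^k$ all of whose zeros are nondegenerate (hence finite in number) is open and dense.

**Proof.** *Open.* If $X_j\to X$ in $C^1$ and $X_j$ has a degenerate zero $p_j$, then a limit point $p$ of the $p_j$ satisfies $X(p)=0$ and $\det DX(p)=0$ in a chart.

*Dense.* Near each point there are smooth coordinates with $\mu=du\wedge dv\wedge dw$. With a cutoff $\chi$ equal to $1$ near the point, the forms $d(\chi v\,dw)$, $d(\chi w\,du)$, $d(\chi u\,dv)$ are $i_Z\mu$ for smooth exact fields $Z$ equal to $\partial_u,\partial_v,\partial_w$ near the point. By compactness there are $Z_1,\dots,Z_m\in\mathfrak X^\infty$ spanning $T_pM$ at every $p$. Put $X_\epsilon=X+\sum\epsilon_jZ_j$ and $W=\{(\epsilon,x):X_\epsilon(x)=0\}\subset\mathbb R^m\times M$. At a point of $W$ the derivative of $(\epsilon,x)\mapsto X_\epsilon(x)$ in the fibre direction is $(e,\xi)\mapsto DX_\epsilon(x)\xi+\sum e_jZ_j(x)$, which is onto. So $W$ is a $C^1$ manifold of dimension $m$ whose tangent space is the kernel of this map.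 The projection $\pi:W\to\mathbb R^m$ has $\ker d\pi=\{(0,\xi):DX_\epsilon(x)\xi=0\}$. Since the dimensions agree, $d\pi$ is invertible at $(\epsilon,x)$ exactly when $x$ is a nondegenerate zero of $X_\epsilon$. By Sard's theorem (equal dimensions, class $C^1$), almost every $\epsilon$ is a regular value of $\pi$. Small such $\epsilon$ give fields in $\mathcal O$ near $X$.

Nondegenerate zeros are isolated, so by compactness they are finite in number. $\square$

**Lemma 2.** Let $\gamma$ be a periodic orbit of $Y\in\mathfrak X^k$. Every $C^k$-neighborhood of $Y$ contains some $Y'\in\mathfrak X^k$ for which $\gamma$ is a nondegenerate periodic orbit.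

**Proof.** **Step 1: reduction to a trace.** Let $p\in\gamma$ and let $N_0$ be the monodromy on $\nu_p=T_pM/\mathbb RY(p)$, that is, the map induced by the derivative of the flow after one period; it is conjugate to the derivative of the Poincaré map. It preserves the area form induced by $i_Y\mu$, so $\det N_0=1$ and $\det(N_0-I)=2-\operatorname{tr}N_0$. Hence $\gamma$ is nondegenerate iff $\operatorname{tr}N_0\ne2$. Assume $\operatorname{tr}N_0=2$.

**Step 2: a perturbation that fixes $\gamma$ and acts linearly near it.** Take smooth coordinates near $p=0$ with $\mu=du\wedge dv\wedge dw$ and $dw(Y)>0$. An integral curve of a $C^k$ field is $C^{k+1}$, so near $p$ the curve $\gamma$ is a graph $u=a(w)$, $v=b(w)$ with $a,b\in C^{k+1}$. Put $x=u-a(w)$, $y=v-b(w)$ and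
$$H=\psi(w)\,\chi(x,y)\,q(x,y)\in C^{k+1},$$
where $q$ is a quadratic form, $\chi$ is a cutoff equal to $1$ near $0$, and $\psi\ge0$ is a bump function supported in $w>0$ close to $0$. The supports are so small that only this arc of $\gamma$ is met. Define $Z$ by $i_Z\mu=d(H\,dw)$. Since $i_{\partial_u}\mu=dv\wedge dw$ and $i_{\partial_v}\mu=dw\wedge du$, we get $Z=H_v\partial_u-H_u\partial_v$, which is $C^k$ and exact. Near $\gamma$ it equals $\psi(w)(q_y\partial_u-q_x\partial_v)$. It vanishes on $\gamma$ and is linear in $(x,y)$ for fixed $w$. So $\gamma$ is a periodic orbit of $Y_\epsilon=Y+\epsilon Z$ with the same period.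

**Step 3: the monodromy of $Y_\epsilon$.** Along the arc, $Y$ is proportional to $(a',b',1)$. So in the basis $[\partial_u],[\partial_v]$ of $\nu$ the class of a vector has coordinates $(du-a'dw,\,dv-b'dw)=(dx,dy)$. The variational equation on $\nu$ along the arc is therefore
$$\xi'=(A(t)+\epsilon\,\psi(w(t))B)\,\xi,\qquad B=J\operatorname{Hess}(q),\quad J=\begin{pmatrix}0&1\\-1&0\end{pmatrix}.$$
The map $\mathcal S\mapsto J\mathcal S$ is a bijection from symmetric to traceless $2\times2$ matrices, so $B$ can be any traceless matrix. Let $\Phi$ be the fundamental solution for $\epsilon=0$ with $\Phi(0)=I$, where $t=0$ at $p$. Variation of constants gives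
$$N_\epsilon=N_0\,(I+\epsilon W+O(\epsilon^2)),\qquad W=\int\psi(w(t))\,\Phi(t)^{-1}B\,\Phi(t)\,dt, \tag{1}$$
and $\det N_\epsilon=1$ as in Step 1. Normalize $\int\psi(w(t))\,dt=1$. Concentrating $\psi$ near $0$ makes $W$ as close to $B$ as we like.

**Step 4: choice of $B$.** If $N_0\ne I$, take $B=(N_0-I)^T$, which is traceless because $\operatorname{tr}N_0=2$. Then $\operatorname{tr}(N_0B)=\operatorname{tr}((N_0-I)B)>0$, being the sum of the squares of the entries of $N_0-I$. So we may arrange $\operatorname{tr}(N_0W)\neq0$, and $\operatorname{tr}N_\epsilon=2+\epsilon\operatorname{tr}(N_0W)+O(\epsilon^2)\ne2$ for small $\epsilon\ne0$.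

If $N_0=I$, take $B$ traceless with $\det B\ne0$ and arrange $\det W\ne0$. Put $\mathcal L=N_\epsilon-I=\epsilon W+O(\epsilon^2)$. From $1=\det(I+\mathcal L)=1+\operatorname{tr}\mathcal L+\det \mathcal L$ we get $\operatorname{tr}N_\epsilon-2=-\det \mathcal L=-\epsilon^2\det W+O(\epsilon^3)\neq0$ for small $\epsilon\ne0$. In both cases $Y'=Y_\epsilon$ with $\epsilon$ small does it. $\square$

Note that the first order suffices when $N_0\neq I$, while for $N_0=I$ the trace moves only at second order.

**Definition of $\mathcal R^k$.** Let $\mathcal B$ be a countable basis of open sets of $M$. For $B\in\mathcal B$ let $\mathcal G_B$ be the set of $X\in\mathfrak X^k$ having a nondegenerate periodic orbit that meets $B$. Put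
$$\mathcal R^k=\mathcal O\cap\bigcap_{B\in\mathcal B}\bigl(\mathcal G_B\cup(\mathfrak X^k\setminus\overline{\mathcal G_B})\bigr). \tag{2}$$

This is residual. To see that $\mathcal G_B$ is open, let $\gamma$ be a nondegenerate periodic orbit of $X$ through $p\in B$, and let $\Sigma\subset B$ be a small disk through $p$ transverse to $X$. For $X'$ that is $C^1$-close to $X$, the Poincaré map on $\Sigma$ near $p$ is $C^1$-close to that of $X$. In a chart, (Poincaré map) $-\operatorname{id}$ has invertible derivative at $p$, so by the implicit function theorem $X'$ has a nondegenerate periodic point in $\Sigma\subset B$. Now $\mathcal G_B\cup(\mathfrak X^k\setminus\overline{\mathcal G_B})$ is open and dense for each $B$. Thus a field in $\mathcal R^k$ either has a nondegenerate periodic orbit through $B$ or cannot acquire one by arbitrarily small perturbations.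

## 4. No periodic orbits where the differential is nonzero

From here on we argue by contradiction. Let $X\in\mathcal R^k$, let $f$ be Lipschitz with constant $L$ and constant on orbits, let $f$ be $C^1$ on $U$, and suppose $df\not\equiv0$ on $U$. Put
$$\Omega=\bigcup_{t\in\mathbb R}\phi_t(\{x\in U:df(x)\ne0\}). \tag{3}$$
Since $f=f\circ\phi_{-t}$ and $\phi_{-t}$ is a $C^1$ diffeomorphism, $f$ is $C^1$ on $\Omega$ with $df\neq0$. The set $\Omega$ is nonempty, open and invariant, and on it $df(X)=0$ and $|\nabla f|\le L$.

**Lemma 3.** (a) A nondegenerate periodic orbit of $X$ does not meet $\Omega$. (b) If $B\in\mathcal B$ and $B\subset\Omega$, then $X\notin\overline{\mathcal G_B}$. (c) $X$ has no periodic orbit in $\Omega$.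

**Proof.** (a) Let $p\in\Omega$ lie on a periodic orbit with Poincaré map $P$ on a transversal $\Sigma$. Then $f\circ P=f$ near $p$, so $df|_{T_p\Sigma}\circ DP(p)=df|_{T_p\Sigma}$. This covector is nonzero, since $df(X)=0$, $df\ne0$, and $\Sigma$ is transverse to $X$. So $DP(p)$ has eigenvalue $1$.

(b) By (a), $X\notin\mathcal G_B$. As $X\in\mathcal R^k$, (2) gives $X\notin\overline{\mathcal G_B}$.

(c) If there were one, choose a point $p$ on it and $B\in\mathcal B$ with $p\in B\subset\Omega$. By Lemma 2, $X$ is a limit of fields in $\mathcal G_B$, against (b). $\square$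

So we need only one thing: fields arbitrarily $C^k$-close to $X$ having a periodic orbit inside a fixed compact subset of $\Omega$.

## 5. What a smooth integral would allow, and where $C^1$ stops it

Suppose for a moment that $X$ and $f$ are $C^\infty$. Sard's theorem provides a regular value $c\in f(M)$ different from the finitely many values of $f$ at zeros of $X$. Then $f^{-1}(c)$ is a closed orientable surface with a nowhere zero tangent field $X$. Its components are tori, and near one of them, $S$, the levels are tori $S_u\subset\{f=c+u\}$. Grant that $S$ contains a closed curve $\tau$ crossed by every orbit (this comes out of Sections 7 to 9). Thicken $\tau$ to an annulus $A$ and put $i_Z\mu=d(\chi(f)\beta)=\chi'(f)\,df\wedge\beta$ with $\beta$ a closed 1-form. Then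
$$df(Z)\,\mu=df\wedge i_Z\mu=\chi'(f)\,df\wedge df\wedge\beta=0,$$
so $X+\epsilon Z$ still preserves $f$, and its return map preserves the circles $A\cap S_u$. The rotation numbers of these circles form a continuous function of $u$. The computation of Section 11 shows that its mean has moved while its value at one end has not. So it takes a rational value, and a periodic orbit appears, exactly as in Section 1.

With less smoothness this breaks in two places.

1. Sard's theorem for real functions on a 3-manifold asks for class $C^3$. Our $f$ is only Lipschitz, and $C^1$ on an open set. A level of $f$ may contain points outside $\Omega$, and a component $S$ of $f^{-1}(c)\cap\Omega$ is a surface that is not known to be compact.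
2. The form $\chi'(f)\,df\wedge\beta$ is only as smooth as $df$. If $f$ is $C^{k-1}$ with $k$ finite, then $Z$ is guaranteed only to be $C^{k-2}$, and $X+\epsilon Z$ need not lie in $\mathfrak X^k$. If instead we use a smooth $G$ in place of $\chi(f)$, then $df(Z)\mu=df\wedge dG\wedge\beta$ has no reason to vanish. The levels are destroyed between the two boundary tori, and there is no function $u\mapsto\rho(u)$ to which the intermediate value theorem could be applied.

The first obstacle is overcome by an invariant transverse length on $S$, which the Lipschitz bound compares with the metric (Sections 6 to 9). The second is overcome by keeping $G$ smooth, measuring the mean rotation with an invariant area, and replacing the intermediate value theorem by Franks' free disk chain lemma (Sections 10 to 14).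

## 6. The invariant transverse length on level surfaces

The purpose of this section is to define a 1-form on the level surfaces that is invariant under the flow, and to fix the surface $S$.

For $p\in\Omega$ and $a,b\in\ker df(p)$, put $\omega(a,b)=\mu(n,a,b)$ where $df(n)=1$. Two choices of $n$ differ by an element of the two-dimensional space $\ker df(p)$, so $\omega$ is well defined. It is the area form on the levels with $\mu=df\wedge\omega$. Put $\eta=i_X\omega$.

*Invariance.* If $df(n)=1$ then $df(D\phi_tn)=1$, and $\phi_t$ preserves $\mu$. So $\phi_t$ preserves $\omega$. As it preserves $X$, it preserves $\eta$.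

*Size.* Taking $n=\nabla f/|\nabla f|^2$, which is orthogonal to the level, gives $|\omega(a,b)|=|a\wedge b|/|\nabla f|$, where $|a\wedge b|$ is the area of the parallelogram. So for $u$ tangent to the level
$$|\eta(u)|=\frac{|X\wedge u|}{|\nabla f|},\qquad \eta(X)=0. \tag{4}$$

Example: in Section 1 with $f=z$ we have $\omega=dx\wedge dy$ and $\eta=\rho\,dy-dx$. With $f=z^3$ on $z>0$ instead, $\omega=dx\wedge dy/(3z^2)$. Where $|\nabla f|$ is small, a vector with $|\eta|=1$ is short in the direction across the flow. This is the direction of inequality that we shall use.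

**Choice of $S$.** By Fubini (in charts where the submersion $f|_\Omega$ is a coordinate), $\int\omega(f^{-1}(c)\cap\Omega)\,dc=\mu(\Omega)<\infty$. The set $f(\Omega)$ is open and nonempty, and $X\in\mathcal O$ has finitely many zeros. So we can fix $c\in f(\Omega)$ such that $\omega(f^{-1}(c)\cap\Omega)<\infty$ and $K:=f^{-1}(c)$ contains no zero of $X$. The set $K$ is compact and invariant. Let $S$ be a connected component of $f^{-1}(c)\cap\Omega$. It is an embedded $C^1$ surface, oriented by $\omega$, contained in $K$, invariant because orbits are connected, and $\omega(S)<\infty$.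

We use Poincaré recurrence: for a homeomorphism of a second countable space that preserves a finite measure, almost every point of a measurable set returns to it infinitely often, and almost every point is recurrent (some subsequence of its forward iterates tends to it). It applies to $\phi_1$ on $(S,\omega)$.

## 7. A closed curve in $S$ transverse to the flow

**Lemma 4.** There is a $C^1$ simple closed curve $\tau\subset S$ on which $\eta$ does not vanish.

**Proof.** **Step 1: a first return to a short arc.** Choose $q\in S$ positively recurrent in $S$. As $X(q)\ne0$, there are a $C^1$ curve $v:[-\sigma,\sigma]\to S$ with $v(0)=q$, $\eta(v')=1$ (take a transversal and parametrize it by $\int\eta$), and $\kappa>0$ such that $j(s,t)=\phi_t(v(s))$ embeds $[-\sigma,\sigma]\times[-\kappa,\kappa]$ in $S$. By invariance of $\eta$ and $\eta(X)=0$, $j^*\eta=ds$.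

Let $\Lambda=v([-\sigma/2,\sigma/2])$ and let $T$ be the first positive time with $\phi_T(q)\in\Lambda$. It exists: by recurrence the orbit of $q$ enters $j((-\frac\sigma2,\frac\sigma2)\times(-\kappa,\kappa))$ at arbitrarily large times, and then hits $\Lambda$ within time $\kappa$. For $0<t\le\kappa$ the point $\phi_t(q)=j(0,t)$ is not on $v$. So $T>\kappa$, and the minimum is attained because $\Lambda$ is compact. Write $\phi_T(q)=v(\delta)$, $|\delta|\le\sigma/2$. By Lemma 3(c), $\delta\ne0$.

**Step 2: nearby points return in the same way.** Let $0<\kappa'<\min(|\delta|,\sigma/2)$ be small. For $|s|\le\kappa'$ the point $\phi_T(v(s))$ lies in the box $j$ near $v(\delta)$. Its $s$-coordinate is a $C^1$ function of $s$ with derivative $\eta(D\phi_Tv')=1$, so it equals $\delta+s$. Hence there is a unique time $T(s)$ near $T$ with $\phi_{T(s)}(v(s))=v(\delta+s)$, and $T(s)$ is $C^1$. (The arc $v$ extends beyond $\Lambda$, so this holds also if $|\delta|=\sigma/2$.) Take $\kappa'$ so small that $|T(s)-T|<\kappa/2$. We claim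
$$\phi_t(v(s))\notin\Lambda\quad\text{for }0<t<T(s),\ |s|\le\kappa'. \tag{5}$$
For $0<t\le\kappa/2$ this is injectivity of $j$. For $\kappa/2\le t\le T-\kappa/2$ it holds for small $\kappa'$ by compactness, since $\phi_t(q)\notin\Lambda$ there. For $T-\kappa/2\le t<T(s)$, suppose $\phi_t(v(s))=v(s_1)\in\Lambda$. Flowing for the time $T(s)-t\in(0,\kappa)$ gives $j(s_1,T(s)-t)=v(\delta+s)=j(\delta+s,0)$, against injectivity of $j$.

**Step 3: closing up with a drift.** Suppose $\delta<0$, so $\delta<-\kappa'<0$. Put $s(u)=-\kappa'(1-u)$ and follow
$$u\mapsto\phi_{uT(s(u))}\bigl(v(s(u))\bigr),\qquad u\in[0,1],$$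
from $v(-\kappa')$ to $\phi_T(q)=v(\delta)$. Then follow the arc of $v$ from $v(\delta)$ to $v(-\kappa')$. On the first piece $\eta$ of the velocity is $s'(u)=\kappa'>0$; on the second it is $1$. So $\eta>0$ on both pieces.

By (5) the first piece without its endpoints misses $\Lambda$, and the second piece lies in $\Lambda$. So they meet only at endpoints. The first piece is injective. Suppose the points with parameters $u_1\neq u_2$ coincide, and write $s_i=s(u_i)$. After exchanging indices if necessary, $\phi_t(v(s_1))=v(s_2)\in\Lambda$ with $t=u_1T(s_1)-u_2T(s_2)\in[0,T(s_1)]$. If $t=T(s_1)$ then $u_1=1$, $u_2=0$, but the points $v(\delta)$ and $v(-\kappa')$ differ. If $0<t<T(s_1)$, (5) is violated. If $t=0$, then $v(s_1)=v(s_2)$, so $u_1=u_2$. All cases are impossible.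

**Step 4: corners.** Near each of its two corners the curve is, in the coordinates $(s,t)$ of $j$, a graph $t=t(s)$ that is $C^1$ on either side. At $v(-\kappa')$ it is $t=0$ for $s\le-\kappa'$, followed by a branch with $t\ge0$. At $v(\delta)$ it is a branch with $t\le0$ for $s\le\delta$, followed by $t=0$. A small ball around a corner meets no other part of the curve. Replace the graph there by a nearby $C^1$ graph over $s$. Since $j^*\eta=ds$, the form $\eta$ stays nonzero on it.

If $\delta>0$, use $s(u)=\kappa'(1-u)$, running from $v(\kappa')$ to $v(\delta)$, and return along $v$. Now $\eta<0$ on both pieces; reverse the orientation. The remaining checks are the same. $\square$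

Parametrize $\tau:\mathbb R/\ell\mathbb Z\to S$ with $\eta(\tau')=1$. Choose $\kappa_0>0$ such that $(s,t)\mapsto\phi_t(\tau(s))$ embeds $\mathbb R/\ell\mathbb Z\times(-\kappa_0,\kappa_0)$ in $S$, and put $N'=\{\phi_t(\tau(s)):|t|\le\kappa_0/2\}$.

## 8. Thin strips stay thin

Could some orbit through $\tau$ drift away into the part of $S$ close to $K\setminus\Omega$ and never come back? Its neighbors on $\tau$ return, by recurrence. We show that a strip of orbits of small $\eta$-width stays metrically thin forever, so that an orbit cannot lose its neighbors.

For $q\in K$ and small $r$ let $D_q(r)=\exp_q\{w\perp X(q):|w|<r\}$. At $z=q$ we have $|X(q)\wedge u|=|X(q)||u|$ for $u\in T_qD_q(r)$. As $K$ is compact and $X\ne0$ on $K$, there is $r_1>0$, below the injectivity radius, with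
$$|X(z)\wedge u|\ge\tfrac12|X(z)||u|\qquad(q\in K,\ z\in D_q(r_1),\ u\in T_zD_q(r_1)). \tag{6}$$
Since $r_1$ is below the injectivity radius, a point $z\in D_q(r_1)$ lies in $D_q(r)$, $r\le r_1$, iff $\operatorname{dist}(q,z)<r$.

**Moving disks to disks.** For $q\in K$, $w\perp X(q)$ small and $\theta$ near $1$, put
$$\mathcal F(q,w,\theta)=\bigl\langle\exp^{-1}_{\phi_1(q)}(\phi_\theta(\exp_qw)),\,X(\phi_1(q))\bigr\rangle .$$
It is $C^1$ in $(w,\theta)$ with derivatives continuous in all variables, $\mathcal F(q,0,1)=0$, and $\partial_\theta\mathcal F(q,0,1)=|X(\phi_1(q))|^2\ge\lambda:=\min_K|X|^2>0$. By compactness of $K$ there is $\rho_0\in(0,\frac12]$ such that for $|w|\le\rho_0$, $|\theta-1|\le\rho_0$ we have $\partial_\theta\mathcal F\ge\lambda/2$ and $\operatorname{dist}(\phi_\theta(\exp_qw),\phi_1(q))<r_1$. There is $r_0\in(0,\min(r_1,\rho_0))$ with $|\mathcal F(q,w,1)|\le\lambda\rho_0/4$ for $|w|<r_0$. Then $\mathcal F(q,w,1-\rho_0)<0<\mathcal F(q,w,1+\rho_0)$, so there is exactly one zero $\theta\in(1-\rho_0,1+\rho_0)$. It depends in a $C^1$ way on $w$ by the implicit function theorem. Writing $z=\exp_qw$ we obtain $C^1$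 functions $\theta_q:D_q(r_0)\to[\frac12,\frac32]$ with $\theta_q(q)=1$ and
$$h_q(z):=\phi_{\theta_q(z)}(z)\in D_{\phi_1(q)}(r_1)\qquad(z\in D_q(r_0)). \tag{7}$$
The same $r_0$ serves all $q\in K$. Put $C=2L/\min_K|X|$.

**Lemma 5 (Strip Lemma).** Let $x\in S$ and let $v:[0,\ell_1]\to S\cap D_x(r_1)$ be $C^1$ with $v(0)=x$, $|\eta(v')|=1$, $C\ell_1<r_0$. Put $q_n=\phi_n(x)$. Then for $n\ge0$ there are $C^1$ curves $v_n:[0,\ell_1]\to S\cap D_{q_n}(r_1)$ and $C^1$ functions $\Theta_n$ with $v_0=v$, $\Theta_0=0$, $v_n(0)=q_n$, $|v_n'|\le C$, $v_n(s)=\phi_{\Theta_n(s)}(v(s))$ and $\Theta_{n+1}-\Theta_n\in[\frac12,\frac32]$.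

**Proof.** Suppose $v_n$ is a $C^1$ curve in $S\cap D_{q_n}(r_1)$ with $v_n(0)=q_n$ and $|\eta(v_n')|=1$. By (6) and (4), at points of $v_n\subset S\subset K$,
$$\tfrac12|X||v_n'|\le|X\wedge v_n'|=|\nabla f|\,|\eta(v_n')|=|\nabla f|\le L .$$
So $|v_n'|\le C$, hence $\operatorname{dist}(q_n,v_n(s))\le Cs<r_0$, that is, $v_n(s)\in D_{q_n}(r_0)$. Therefore $v_{n+1}:=h_{q_n}\circ v_n$ is defined, with $\Theta_{n+1}=\Theta_n+\theta_{q_n}\circ v_n$. It lies in $S$ by invariance and in $D_{q_{n+1}}(r_1)$ by (7), and it starts at $h_{q_n}(q_n)=q_{n+1}$. Its derivative is $D\phi_\theta v_n'+(\theta_{q_n}\circ v_n)'X$. Invariance of $\eta$ and $\eta(X)=0$ give $|\eta(v_{n+1}')|=1$. The induction starts with $v_0=v$. $\square$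

The point is that $C\ell_1<r_0$ is checked once. No constant deteriorates with $n$, because the $\eta$-speed is exactly preserved and (4) converts it into a bound for the metric speed at every step.

## 9. Every point of $\tau$ returns, and $S$ is a torus

**Lemma 6.** For every $s$, the positive orbit of $\tau(s)$ hits $\tau$ at a positive time.

**Proof.** Let $\mathcal U\subset\mathbb R/\ell\mathbb Z$ be the set of $s$ with this property and let $T(s)$ be the first positive hitting time. By the embedding defining $\kappa_0$, hits of $\tau$ along an orbit are at least $\kappa_0$ apart, so $T(s)\ge\kappa_0$.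

**Step 1: $\mathcal U$ is open and $T$ is $C^1$ on it.** Let $s_0\in\mathcal U$. By transversality, points near $\tau(s_0)$ hit $\tau$ at a time near $T(s_0)$ depending in a $C^1$ way on $s$. For $s$ near $s_0$ there is no earlier hit: none in $(0,\kappa_0)$; none in $[\kappa_0/2,T(s_0)-\kappa_0/2]$ by compactness; and none between $T(s_0)-\kappa_0/2$ and the new hit, since hits are at least $\kappa_0$ apart.

**Step 2: $\mathcal U$ is dense.** In the coordinates $(s,t)$ on $N'$ the measure $\omega$ is $ds\,dt$, because $\omega(X,\partial_s)=\eta(\partial_s)=1$. By Poincaré recurrence almost every point of $N'$ returns to $N'$ at arbitrarily large integer times, and from $N'$ the orbit meets $\tau$ within time $\kappa_0/2$, forward or backward. By Fubini, for almost every $s$ the orbit of $\tau(s)$ hits $\tau$ at arbitrarily large times.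

**Step 3: a missing point leads to a contradiction.** Suppose $a\notin\mathcal U$ and put $x=\tau(a)$. Solve $\langle\exp_x^{-1}(\phi_t(\tau(a+s))),X(x)\rangle=0$ for $t$. The $t$-derivative at $(s,t)=(0,0)$ is $|X(x)|^2\neq0$. So for small $\ell_1$ there is a $C^1$ function $t(s)$ on $[0,\ell_1]$ with $t(0)=0$, $|t|\le1$ and
$$v(s):=\phi_{t(s)}(\tau(a+s))\in S\cap D_x(r_1),\qquad v(0)=x,\quad \eta(v')=1 .$$
Shrink $\ell_1$ so that $C\ell_1<r_0$, and let $v_n,\Theta_n$ be given by Lemma 5.

By Step 2 choose $s_j\downarrow0$ with $a+s_j\in\mathcal U$, and put $T_j=T(a+s_j)$. Then $T_j\to\infty$. Otherwise a subsequence tends to some $T_*\ge\kappa_0$, and $\phi_{T_*}(x)\in\tau$, so $a\in\mathcal U$.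

Let $z_j=\phi_{T_j}(\tau(a+s_j))\in\tau$, so $z_j=\phi_{T_j-t(s_j)}(v(s_j))$. For large $j$ there is $n=n_j$ with $T_j-t(s_j)\in[\Theta_n(s_j),\Theta_{n+1}(s_j))$. Since $\Theta_{n+1}\le\frac32(n+1)$, $n_j\to\infty$. Put $\theta=T_j-t(s_j)-\Theta_n(s_j)\in[0,\frac32]$ and
$$w(s)=\phi_\theta(v_n(s)),\qquad 0\le s\le s_j .$$
This is a curve in $S$ of length at most $C's_j$, with $C'=C\sup_{0\le\theta\le3/2}\|D\phi_\theta\|$. It joins $w(s_j)=\phi_{\theta+\Theta_n(s_j)}(v(s_j))=z_j\in\tau$ to $w(0)=\phi_{n+\theta}(x)$. To leave $N'$, a curve in $S$ starting on $\tau$ must reach $\phi_{\pm\kappa_0/2}(\tau)$, which are compact curves at positive distance from $\tau$. So for large $j$ we have $\phi_{n+\theta}(x)\in N'$. Hence $\phi_{t'}(x)\in\tau$ for some $t'\ge n-\kappa_0/2>0$, that is, $a\in\mathcal U$: contradiction. $\square$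

**Lemma 7.** $S\subset\Omega$ is a compact torus, and every orbit in $S$ hits $\tau$ in positive and in negative time, with bounded hitting times. $H_1(S;\mathbb Z)$ has basis $[\tau],[\tau']$, where $\tau'$ is the orbit arc from $\tau(0)$ to its first return, followed by an arc of $\tau$ back to $\tau(0)$.

**Proof.** Write $\tau(Q(s))=\phi_{T(s)}(\tau(s))$. Differentiating and applying $\eta$, with $\eta$ invariant and $\eta(X)=0$, gives $Q'=1$. So $Q(s)=s+r$ is a bijection. Since $T\ge\kappa_0$ and $Q$ is onto, following orbits forward and backward from return to return gives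
$$\{\phi_t(\tau(s)):t\in\mathbb R\}=\{\phi_t(\tau(s)):0\le t\le T(s)\},$$
which is compact as $T$ is continuous. The left side is a union of images under $\phi_t$ of the interior of $N'$, so it is open in $S$. As $S$ is connected, it equals $S$. The assertion on hitting times follows, with bound $\max T$.

The points $\phi_t(\tau(s))$, $0\le t<T(s)$, are distinct. If $\phi_t(\tau(s))=\phi_{t'}(\tau(s'))$ with $t\ge t'$, then $\phi_{t-t'}(\tau(s))=\tau(s')$ with $0\le t-t'<T(s)$, so $t=t'$ and $s=s'$. With the coordinate $t/T(s)\in[0,1]$, $S$ is $(\mathbb R/\ell\mathbb Z)\times[0,1]$ with $(s,1)$ glued to $(s+r,0)$. The map $(s,t)\mapsto(s+tr,t)$ identifies this with a product torus, where $[\tau]=(1,0)$ and $[\tau']=(m,1)$ for some integer $m$. $\square$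

## 10. Collar, cross-section, and a smooth twist

We now build around $S$ the picture of Section 1, with a smooth perturbation.

**Step 1: collar.** On a neighborhood of the compact $S$ choose a smooth field $W_0$, uniformly close to $\nabla f$, with $df(W_0)>0$. Moving from $x\in S$ along the flow of $W_0$ and parametrizing by the value of $f$ (implicit function theorem) gives, for small $b_2$, a $C^1$ embedding $E:S\times(-b_2,b_2)\to\Omega$ onto an open set $O$, with $E(x,0)=x$ and $f(E(x,u))=c+u$. Put $S_u=E(S\times\{u\})=O\cap f^{-1}(c+u)$. It is compact and invariant: an orbit starting in $S_u$ stays in $f^{-1}(c+u)$, hence in $S_u$ as long as it is in $O$, and $S_u$ is compact in the open set $O$, so it never leaves.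

**Step 2: section.** For small $b_2$ the $C^1$ surface $A_{b_2}=E(\tau\times(-b_2,b_2))$ is transverse to $X$. We shall use the following consequence of the implicit function theorem: *if the $X$-orbit of $x$ hits $A_{b_2}$ at time $t_0$, then for $y$ close to $x$ and $Y$ $C^1$-close to $X$ the $Y$-orbit of $y$ hits $A_{b_2}$ at a time near $t_0$, depending in a $C^1$ way on $y$.* Call this (P). By Lemma 7 every point of $S$ hits $\tau$ in positive and negative bounded time. By (P), compactness of $S$, and invariance of the $S_u$, there are $0<b<b_2$ and $T_0$ such that every $x\in N_b:=E(S\times[-b,b])$ hits $A_b:=E(\tau\times[-b,b])$ at times in $(0,T_0)$ and in $(-T_0,0)$.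

**Step 3: forms and the perturbation.** The open set $O$ is homeomorphic to $S\times(-b_2,b_2)$, so by Lemma 7 and de Rham's theorem there are smooth closed 1-forms $\varkappa,\beta$ on $O$ with
$$\int_\tau\varkappa=1,\quad \int_{\tau'}\varkappa=0,\quad \int_\tau\beta=0,\quad \int_{\tau'}\beta=1,\qquad\text{hence}\quad \int_S\varkappa\wedge\beta=\pm1. \tag{8}$$
The last equality holds because the product of the two elements of the dual basis of $H^1$ of a torus generates $H^2(\cdot\,;\mathbb Z)$. In Section 1, $\varkappa=dx$ and $\beta=dy$ (with $\tau'$ homologous to the $y$-circle).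

Let $G\in C^\infty(M)$ have compact support in $\operatorname{int}N_b$, with $G=1$ near $S$ and $G=0$ near $E(S\times([-b,-\frac b2]\cup[\frac b2,b]))$. Define $Z\in\mathfrak X^\infty$ by $i_Z\mu=d(G\beta)=dG\wedge\beta$, and put $Y=Y_\epsilon=X+\epsilon Z\in\mathfrak X^k$. Then $Y\to X$ in $C^k$ as $\epsilon\to0$.

**Step 4: the return map of $Y$.** Let $N=E(S\times[-b,0])$ and $A=E(\tau\times[-b,0])=A_{b_2}\cap N$. Near $S_{-b}$ and near $S_0=S$ we have $Z=0$. So these tori are $Y$-invariant, and so is the region $N$ bounded by them. For small $\epsilon$, $Y$ is transverse to $A_b$, and outside $N_b$ it equals $X$. So $Y$ is transverse to $A_{b_2}$. By (P) and compactness of $N$, for small $\epsilon$ every $Y$-orbit starting in $N$ hits $A_{b_2}$, hence (by invariance of $N$) $A$, in positive and in negative bounded time.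

Let $T_Y$ be the first positive return time to $A$ and $g=g_Y:A\to A$ the first return map. We check continuity. As $A$ is a compact part of the open transverse surface $A_{b_2}$, there is $\kappa_1>0$ such that hits of $A$ are more than $\kappa_1$ apart along any $Y$-orbit. Let $x\in A$, $t_0=T_Y(x)$. By (P), applied at the field $Y$, points $y\in A_{b_2}$ near $x$ hit $A_{b_2}$ at a time $t(y)$ near $t_0$, $C^1$ in $y$; if $y\in A$, the hit is in $A$. For $y\in A$ near $x$ there is no earlier positive hit of $A$: none in $(0,\kappa_1]$, none in $[\kappa_1,t_0-\kappa_1/2]$ by compactness, and none in $[t_0-\kappa_1/2,t(y))$, where it would be within $\kappa_1$ of the hit at $t(y)$. So $T_Y=t$ near $x$ in $A$. Thus $T_Y$ is continuous, and near each point $g$ is the restriction of a $C^1$ map. Backward returns give a continuous inverse. So $g$ is a homeomorphism. It preserves $\partial A=A\cap(S_{-b}\cup S)$ and hence the interior $A^\circ$.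

**Step 5: invariant area.** Orient $A$ so that $i_X\mu|_A>0$; then $i_Y\mu|_A>0$ for small $\epsilon$. From $Dg\,\xi=D\phi^Y_{T_Y}\xi+dT_Y(\xi)\,Y$ and invariance of $\mu$ and $Y$ under $\phi^Y$,
$$\mu(Y,Dg\,\xi_1,Dg\,\xi_2)=\mu(D\phi^Y_{T_Y}Y,D\phi^Y_{T_Y}\xi_1,D\phi^Y_{T_Y}\xi_2)=\mu(Y,\xi_1,\xi_2).$$
So $g$ preserves orientation and the finite measure $m_Y=i_Y\mu|_A$, which has a continuous positive density.

## 11. The mean rotation moves

**Rotation of points.** Since $\varkappa$ has integral periods there is $\alpha:O\to\mathbb R/\mathbb Z$ with $d\alpha=\varkappa$. Let $\tilde A$ be the universal cover of the annulus $A$, $\mathsf T$ the generator of its deck group in the direction of $\tau$, and $\tilde\alpha:\tilde A\to\mathbb R$ a lift of $\alpha|_A$; then $\tilde\alpha\circ\mathsf T=\tilde\alpha+1$. Put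
$$d_Y(x)=\int_0^{T_Y(x)}\varkappa(Y)(\phi_t^Yx)\,dt .$$
This is continuous, and $d_Y(x)\equiv\alpha(gx)-\alpha(x)$ mod $1$. For any lift of $g$ the function $\tilde\alpha(\text{lift}(\tilde x))-\tilde\alpha(\tilde x)-d_Y(x)$ is continuous and integer valued, so constant. Hence there is a unique lift $\tilde g$ with
$$\tilde\alpha(\tilde g\tilde x)-\tilde\alpha(\tilde x)=d_Y(x). \tag{9}$$
Now $\tilde g\mathsf T=\mathsf T^i\tilde g$ for some $i$, and (9) gives $i=1$. So $\tilde g$ commutes with $\mathsf T$, and it is a homeomorphism, being the lift of one. Put
$$\rho_Y(x)=\lim_{n\to\infty}\frac1n\sum_{j<n}d_Y(g^jx)$$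
where it exists. By Birkhoff's theorem it exists $m_Y$-almost everywhere, and $\int_A\rho_Y\,dm_Y=\int_Ad_Y\,dm_Y$.

**Step 1: for $X$ the rotation is a constant irrational number.** The map $g_X$ preserves each circle $E(\tau\times\{u\})$, as $S_u$ is invariant, and has degree $1$ on it, since $\tilde g_X$ commutes with $\mathsf T$. On the line above this circle, $\tilde\alpha$ differs from a monotone coordinate by a bounded periodic function. So by (9) $\rho_X$ is the translation number of the lift. It exists everywhere, is the same for all points of the circle, and depends continuously on $u$. Were it a rational number $p/q$, then $\mathsf T^{-p}\tilde g_X^q$ would have a fixed point on the line, and $X$ a periodic orbit in $\Omega$, against Lemma 3(c). A continuous function of $u\in[-b,0]$ with irrational values is constant. So $\rho_X\equiv\rho$ on $A$, with $\rho$ irrational.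

**Step 2: the mean as an integral over $N$.** Every point of $N$ hits $A$ in backward time. So $(x,t)\mapsto\phi_t^Y(x)$, $x\in A$, $0\le t<T_Y(x)$, is a bijection onto $N$. It pulls $\mu$ back to $dt\,dm_Y$, since $\mu(Y,D\phi_t^Y\xi_1,D\phi^Y_t\xi_2)=\mu(Y,\xi_1,\xi_2)$. Thus
$$\int_A\rho_Y\,dm_Y=\int_Ad_Y\,dm_Y=\int_N\varkappa(Y)\,\mu. \tag{10}$$
For $\epsilon=0$ this equals $\rho\,m_X(A)$.

**Step 3: two applications of Stokes.** We have $G=1$ near $S$ and $G=0$ near $S_{-b}$. First,
$$m_Y(A)-m_X(A)=\epsilon\int_Ad(G\beta)=\epsilon\int_{\partial A}G\beta=\pm\epsilon\int_\tau\beta=0. \tag{11}$$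
Second, contracting $\varkappa\wedge\mu=0$ with $Z$ gives $\varkappa(Z)\mu=\varkappa\wedge i_Z\mu$, and so
$$\int_N\varkappa(Z)\,\mu=\int_N\varkappa\wedge dG\wedge\beta=-\int_Nd(G\,\varkappa\wedge\beta)=-\int_{\partial N}G\,\varkappa\wedge\beta=\pm\int_S\varkappa\wedge\beta=\pm1. \tag{12}$$

**Lemma 8.** Let $\epsilon\ne0$ be small and $m=m_X(A)=m_Y(A)$. The $m_Y$-mean of $\rho_Y$ on $A$ is $\rho\pm\epsilon/m\ne\rho$. On the positive-measure set $A\cap E(S\times[-b,-\frac b2])$ we have $\rho_Y=\rho$.

**Proof.** The first statement is (10), (11), (12) with $Y=X+\epsilon Z$. For the second: near the closed set $E(S\times[-b,-\frac b2])$ we have $Z=0$, so the tori $S_u$ in it are $Y$-invariant, and there $d_Y$ and $g_Y$ coincide with $d_X$ and $g_X$. $\square$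

Hence $\rho_Y>\rho$ on a set of positive measure, or $\rho_Y<\rho$ on a set of positive measure. So $g_Y$ is an area-preserving annulus map on which different points rotate at different speeds, but which need not preserve any circle inside. The next two sections find a periodic point.

## 12. Franks' free disk chain lemma

We use Brouwer's classical lemma: *an orientation-preserving homeomorphism of the plane with a periodic point has a fixed point.*

A disk $U$ is *free* for $F$ if $F(U)\cap U=\emptyset$. For instance, disks of diameter less than $1$ are free for $F(x,y)=(x+1,y)$. A cyclic chain of free disks is a way to travel with $F$ from disk to disk and come back. For this translation there is no cyclic chain of pairwise equal or disjoint free disks, in agreement with the lemma.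

**Lemma 9 (Franks).** Let $F$ be an orientation-preserving homeomorphism of the plane. Suppose there are $n\ge1$ open topological disks $U_1,\dots,U_n$, any two equal or disjoint, with $F(U_i)\cap U_i=\emptyset$, and integers $m_i>0$ with $F^{m_i}(U_i)\cap U_{i+1}\ne\emptyset$ (indices mod $n$). Then $F$ has a fixed point.

**Proof.** Suppose $F$ has no fixed point.

**Step 1: a minimal chain.** Among all such cyclic chains formed from the given disks take one with $n$ minimal. Its disks are pairwise disjoint: if $U_i=U_j$ with $i<j$, then $U_i,\dots,U_{j-1}$ is a shorter cyclic chain. Take each $m_i$ minimal and $x_i\in U_i$ with $F^{m_i}(x_i)\in U_{i+1}$. For $0<r<m_i$ the point $F^r(x_i)$ lies in no $U_j$. For $j=i+1$ this is minimality of $m_i$. For $j\ne i+1$, the chain $U_j,U_{j+1},\dots,U_i$ in cyclic order, closed up by $F^r(U_i)\cap U_j\neq\emptyset$, would omit $U_{i+1}$ and be shorter.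

**Step 2: closing the chain into a periodic orbit.** In an open disk any point can be moved to any other by a compactly supported homeomorphism isotopic to the identity. So there is an orientation-preserving homeomorphism $h$ of the plane, the identity outside $\bigcup U_i$ and compactly supported in each $U_i$, with $h(F^{m_i}(x_i))=x_{i+1}$ for all $i$. Put $F'=h\circ F$. By Step 1 the intermediate points are not moved by $h$, so $F'^{m_i}(x_i)=x_{i+1}$, and $x_1$ is periodic for $F'$.

**Step 3: $F'$ has no fixed point.** If $F(z)\notin\bigcup U_j$, then $F'(z)=F(z)\ne z$. If $F(z)\in U_j$ and $F'(z)=z$, then $z=h(F(z))\in U_j$, so $F(z)\in F(U_j)\cap U_j$, which is empty. Steps 2 and 3 contradict Brouwer's lemma. $\square$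

## 13. A periodic point of the annulus map

**Lemma 10.** For all small $\epsilon\ne0$, $g=g_Y$ has a periodic point in $A^\circ$.

**Proof.** Suppose not. We treat the case where $\rho_Y>\rho$ on a set of positive measure. In the other case one takes $p/q<\rho$ with $m_Y\{\rho_Y<p/q\}>0$, chooses $x_-$ below in this set and $x_+$ in the region of Lemma 8 where $\rho_Y=\rho>p/q$, and the rest is unchanged.

**Step 1: a plane homeomorphism without fixed points.** Choose a rational $p/q>\rho$, $q\ge1$, with $m_Y\{\rho_Y>p/q\}>0$. Put $h=g^q|_{A^\circ}$ and $F=\mathsf T^{-p}\tilde g^q$ on $\tilde A^\circ\cong\mathbb R^2$. Then $F$ is an orientation-preserving lift of $h$ and commutes with $\mathsf T$. Neither $F$ nor any $h^n$, $n\ge1$, has a fixed point.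

**Step 2: a free triangulation.** Each point of $A^\circ$ has an open neighborhood that lifts homeomorphically to $\tilde A^\circ$ with lift disjoint from its $F$-image. (One lift suffices, as $F$ commutes with $\mathsf T$.) These form an open cover. We need a locally finite triangulation with each closed triangle inside a member of the cover. The map $E$, the parametrization of $\tau$ and a rescaling give a $C^1$ diffeomorphism of $A^\circ$ with $(\mathbb R/\mathbb Z)\times(0,1)$. Take the maximal closed dyadic squares of side at most $\frac14$ contained in a member of the cover. They tile the annulus. Near a given point all sufficiently small dyadic squares qualify, so the maximal ones have side bounded below there, and the tiling is locally finite. Mark on the boundary of each square all corners of squares lying on it, and cone each square from its center. The result is a locally finite $C^1$ triangulation, whose 1-skeleton is $m_Y$-null.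

By Poincaré recurrence $m_Y$-a.e. point is $h$-recurrent. So we may pick $h$-recurrent points $x_+,x_-\in A^\circ$ in open triangles, with $\rho_Y(x_+)>p/q$ and, by Lemma 8, $\rho_Y(x_-)=\rho<p/q$.

**Step 3: bending the triangles so that $h$ connects neighbors.** For each closed triangle $\Delta$, its lift is compact and disjoint from its $F$-image. So $\Delta$ has a neighborhood $W_\Delta$ that lifts homeomorphically with lift disjoint from its $F$-image. For every edge $e$ choose two small closed disks $D_e^1,D_e^2$ centered at interior points of $e$. Choose all these disks pairwise disjoint, avoiding $x_\pm$, meeting the 1-skeleton only in an arc of $e$ that cuts the disk into two halves, and contained in $W_\Delta\cap W_{\Delta'}$ for the two triangles $\Delta,\Delta'$ adjacent to $e$. Each triangle imposes conditions on at most six disks, and each disk lies in the union of its two triangles, so the family is locally finite.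

Since $h$ preserves a finite measure positive on open sets, there are $x_e^i\in\operatorname{int}D_e^i$ and $n_e^i\ge1$ with $h^{n_e^i}(x_e^i)\in\operatorname{int}D_e^i$, and $h^{n_e^i}(x_e^i)\ne x_e^i$ because $h$ has no periodic points. Homeomorphisms of a closed disk fixing the boundary carry any ordered pair of distinct interior points to any other. So there is a homeomorphism of $D_e^i$, fixing $\partial D_e^i$, that carries a point of the open half in $\Delta$ and a point of the open half in $\Delta'$ to the pair
$$\bigl(x_e^1,\ h^{n_e^1}(x_e^1)\bigr)\ \text{ if } i=1,\qquad \bigl(h^{n_e^2}(x_e^2),\ x_e^2\bigr)\ \text{ if } i=2 .$$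
Let $\Psi$ be the homeomorphism of $A^\circ$ made of all of these and the identity elsewhere. Call the images under $\Psi$ of the open triangles *cells*. They are pairwise disjoint open disks. The cell of $\Delta$ is contained in $\Delta$ together with the disks centered on its edges, hence in $W_\Delta$. So its lifts are disjoint from their $F$-images. The points $x_\pm$ lie in cells, because $\Psi$ does not move them. And for cells coming from adjacent triangles, some positive iterate of $h$ maps a point of the first into the second (the disk $i=1$), and some positive iterate maps a point of the second into the first (the disk $i=2$).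

**Step 4: arrows.** A lifted cell is a lift of a cell to $\tilde A^\circ$; two of them are equal or disjoint. Write $V\to V'$ for lifted cells if $F^j(V)\cap V'\ne\emptyset$ for some $j>0$, and $V\rightsquigarrow V'$ for a finite chain of at least one arrow. These relations are $\mathsf T$-invariant. Let $V_\pm$ be the lifted cells containing lifts $\tilde x_\pm$. Any two triangles are joined by a sequence of at least one adjacency step (if they are equal, pass to a neighbor and back). Lifting the connections of Step 3 one after another, we obtain integers $a,a'$ with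
$$V_+\rightsquigarrow\mathsf T^aV_-,\qquad V_-\rightsquigarrow\mathsf T^{a'}V_+. \tag{13}$$

**Step 5: $V_+$ drifts forward, $V_-$ backward.** By recurrence of $x_+$ there are $n_j\to\infty$ with $F^{n_j}(\tilde x_+)\in\mathsf T^{k_j}V_+$. By (9),
$$\tilde\alpha(F^n\tilde x_+)-\tilde\alpha(\tilde x_+)=\sum_{i<qn}d_Y(g^ix_+)-pn ,$$
and $\tilde\alpha$ is bounded on $V_+$, whose closure is compact. Hence $k_j/n_j\to q\rho_Y(x_+)-p>0$, and $V_+\to\mathsf T^{r_+}V_+$ for some integer $r_+>0$. In the same way $q\rho_Y(x_-)-p<0$ gives $V_-\to\mathsf T^{-r_-}V_-$ for some integer $r_->0$.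

**Step 6: a cyclic chain.** Put $s=a+a'$. Go around the loop $V_+\rightsquigarrow\mathsf T^aV_-\rightsquigarrow\mathsf T^{s}V_+$ a total of $n_0\ge1$ times, inserting $n_+\ge0$ arrows $V_+\to\mathsf T^{r_+}V_+$ and $n_-\ge0$ arrows $V_-\to\mathsf T^{-r_-}V_-$, suitably translated. The total translation is $n_0s+n_+r_+-n_-r_-$. It is $0$ for $(n_0,n_+,n_-)=(r_-,0,s)$ if $s\ge0$, and for $(r_+,-s,0)$ if $s<0$. So we have a chain from $V_+$ back to $V_+$ of free open disks, any two equal or disjoint. By Lemma 9, $F$ has a fixed point, against Step 1. $\square$

## 14. The contradiction with genericity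

**End of the proof of Theorem 2.** Take a sequence $\epsilon_j\to0$ of small nonzero numbers. By Lemma 10 the field $Y_{\epsilon_j}$ has a periodic orbit $\gamma_j\subset N$. By Lemma 2 there is $Y_j'\in\mathfrak X^k$, as $C^k$-close to $Y_{\epsilon_j}$ as we like, for which $\gamma_j$ is a nondegenerate periodic orbit. As $Y_{\epsilon_j}\to X$ in $C^k$, we may take $Y_j'\to X$ in $C^k$.

The set $N\subset\Omega$ is compact, so it is covered by finitely many $B_i\in\mathcal B$ with $B_i\subset\Omega$. For some $i$ the orbit $\gamma_j$ meets $B_i$ for infinitely many $j$, that is, $Y_j'\in\mathcal G_{B_i}$ for infinitely many $j$. Hence $X\in\overline{\mathcal G_{B_i}}$, which contradicts Lemma 3(b). Therefore $df=0$ on $U$. This proves Theorem 2, hence Theorem 1, and the question of Section 2 is answered affirmatively for every $1<k\le\infty$. $\blacksquare$
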